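\title{A sequentially normal functional outside the Lipschitz free space in ZFC}

\begin{abstract}
By a theorem of Aliaga, a functional on $\mathrm{Lip}_0(M)$ belongs to the Lipschitz free space $\mathcal F(M)$ if and only if it respects pointwise limits of bounded monotone nets. We show in ZFC that sequences do not suffice: there is a complete, topologically discrete metric space $M$ of cardinality $\aleph_1$ and a weak$^*$ sequentially continuous functional of norm one on $\mathrm{Lip}_0(M)$ at distance one from $\mathcal F(M)$. The functional is a limit along a filter built from interlaced tuples of countable ordinals. No separable space carries a sequentially normal functional outside $\mathcal F(M)$, and a uniformly discrete space carries one exactly when some real-valued measurable cardinal is at most $|M|$.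
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(M,d)$ be a metric space with a base point $0$. The real-valued Lipschitz functions $f$ on $M$ with $f(0)=0$ form a Banach space $\mathrm{Lip}_0(M)$ under the norm $\|f\|=\sup_{x\ne y}|f(x)-f(y)|/d(x,y)$. The \emph{Lipschitz free space} $\mathcal F(M)$ is the closed linear span in $\mathrm{Lip}_0(M)^*$ of the evaluation functionals $\delta_x$, $x\in M$. One has $\mathcal F(M)^*=\mathrm{Lip}_0(M)$, so $\mathcal F(M)^{**}=\mathrm{Lip}_0(M)^*$, and $\mathcal F(M)$ consists of the weak$^*$ continuous elements of $\mathcal F(M)^{**}$. We write $\langle f,\phi\rangle$ for the action of $\phi\in\mathcal F(M)^{**}$ on $f\in\mathrm{Lip}_0(M)$.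

A norm-bounded net in $\mathrm{Lip}_0(M)$ converges weak$^*$ if and only if it converges pointwise, because finite combinations of the $\delta_x$ are dense in $\mathcal F(M)$. Weak$^*$ convergent sequences are bounded by the uniform boundedness principle. Hence $\phi$ is weak$^*$ sequentially continuous if and only if $\langle f_n,\phi\rangle\to\langle f,\phi\rangle$ for every norm-bounded sequence $(f_n)$ converging pointwise to $f$.

A functional $\phi\in\mathcal F(M)^{**}$ is \emph{normal} if $\langle f_i,\phi\rangle\to\langle f,\phi\rangle$ whenever $(f_i)_{i\in I}$ is a norm-bounded net in $\mathrm{Lip}_0(M)$ that converges pointwise and monotonically to $f\in\mathrm{Lip}_0(M)$; monotonically means that $f_i\le f_j$ whenever $i\le j$, or that $f_i\ge f_j$ whenever $i\le j$. It is \emph{sequentially normal} if the same holds for sequences. These are convergence theorems of the kind that integrals satisfy: if $M$ is bounded and $\mu$ is a finite Borel measure on $M$, then $f\mapsto\int f\,d\mu$ is sequentially normal by dominated convergence. Every element of $\mathcal F(M)$ is normal, since bounded pointwise convergent nets converge weak$^*$,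 and the converse is a theorem.

\begin{theorem}[Aliaga]\label{thm:aliaga}
A functional $\phi\in\mathcal F(M)^{**}$ is normal if and only if it is weak$^*$ continuous, that is, if and only if $\phi\in\mathcal F(M)$.
\end{theorem}

Can nets be replaced by sequences here? The simplest test is the star $M=\Gamma\cup\{0\}$ with $d(x,0)=1$ and $d(x,y)=2$ for distinct $x,y\in\Gamma$. There $\|f\|=\sup_\Gamma|f|$, so $\mathrm{Lip}_0(M)=\ell_\infty(\Gamma)$ and $\mathcal F(M)=\ell_1(\Gamma)$. A functional $\phi$ defines the finitely additive set function $A\mapsto\langle\mathbf 1_A,\phi\rangle$ on the power set $\mathcal P(\Gamma)$, and sequential normality makes it countably additive. A nonzero countably additive measure on all subsets of $\Gamma$ that vanishes on singletons is not given by an element of $\ell_1(\Gamma)$, and the existence of such a measure is a question of set theory. A cardinal $\kappa$ is \emph{real-valued measurable} if it is uncountable and carries a probability $m$ on $\mathcal P(\kappa)$ that vanishes on singletons and is \emph{$\kappa$-additive}: $m(\bigcup_{\xi<\lambda}E_\xi)=\sum_{\xi<\lambda}m(E_\xi)$ for every disjoint family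 of length $\lambda<\kappa$. It is known that if such a cardinal exists, then some metric space $M$ has a sequentially normal functional in $\mathcal F(M)^{**}\setminus\mathcal F(M)$. On the other hand, a real-valued measurable cardinal is weakly inaccessible (Ulam 1930; see \cite[Chapter~10]{Jech}), hence inaccessible in the constructible universe $L$, so ZFC, if consistent, does not prove that one exists. This leads to the question, posed in \cite{Raad}:
\begin{quote}
Can one prove in ZFC that there is a metric space $M$ with a sequentially normal functional $\phi\in\mathcal F(M)^{**}\setminus\mathcal F(M)$?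
\end{quote}
The star suggests that the answer is no: one expects a sequentially normal functional to behave like a measure, and a measure that escapes $\mathcal F(M)$ to produce a real-valued measurable cardinal. The answer is yes.

\begin{theorem}\label{thm:A}
There is a complete, topologically discrete metric space $S$ of diameter at most $1$ and cardinality $\aleph_1$, and a functional $\phi\in\mathcal F(S)^{**}$ with $\|\phi\|=\operatorname{dist}(\phi,\mathcal F(S))=1$, such that $\langle f_n,\phi\rangle\to\langle f,\phi\rangle$ for every norm-bounded sequence $(f_n)$ in $\mathrm{Lip}_0(S)$ converging pointwise to $f\in\mathrm{Lip}_0(S)$, monotone or not. In particular $\phi$ is weak$^*$ sequentially continuous and sequentially normal, and $\phi\notin\mathcal F(S)$.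
\end{theorem}

The proof uses only ZFC and does not use Theorem~\ref{thm:aliaga}. The example passes to larger spaces.

\begin{theorem}\label{thm:C}
Let $S$ be the space constructed in Section~\ref{sec:space}, let $N$ be a pointed metric space, and let $h\colon S\to N$ satisfy $c\,d(x,y)\le d(h(x),h(y))\le C\,d(x,y)$ with $c>0$. Then there is a weak$^*$ sequentially continuous $\Phi\in\mathcal F(N)^{**}$ with $\operatorname{dist}(\Phi,\mathcal F(N))\ge c/2$. The spaces $N=C([0,\omega_1])$ and $N=\ell_\infty(\omega_1)$ contain an isometric copy of $S$.
\end{theorem}

Two further results, both deduced from Theorem~\ref{thm:aliaga}, show that the properties of $S$ are close to the best possible. The \emph{density} of a metric space is the least cardinality of a dense subset; the discrete space $S$ has density $\aleph_1$, since a dense set contains every isolated point.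

\begin{theorem}\label{thm:B}
If $M$ is separable, then every sequentially normal functional in $\mathcal F(M)^{**}$ lies in $\mathcal F(M)$. Thus $\aleph_1$ is the least possible density of an example.
\end{theorem}

\begin{theorem}\label{thm:D}
Let $M$ be uniformly discrete: $d(x,y)\ge\delta>0$ for $x\ne y$. There is a sequentially normal $\phi\in\mathcal F(M)^{**}\setminus\mathcal F(M)$ if and only if there is a real-valued measurable cardinal $\kappa\le|M|$.
\end{theorem}

So the guess drawn from the star is correct for uniformly discrete spaces, and ``topologically discrete'' in Theorem~\ref{thm:A} cannot be improved to ``uniformly discrete'' in ZFC, if ZFC is consistent.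

Section~\ref{sec:filter} reduces Theorem~\ref{thm:A} to finding a filter with a covering property. Sections~\ref{sec:space} and~\ref{sec:large} construct the space and the filter, and Section~\ref{sec:functional} proves Theorems~\ref{thm:A} and~\ref{thm:C}. Sections~\ref{sec:separable} and~\ref{sec:ud} prove Theorems~\ref{thm:B} and~\ref{thm:D}.

\section{Limits of Lipschitz functions along a filter}\label{sec:filter}

A \emph{filter} on a set $X$ is a family $\mathcal G$ of nonempty subsets of $X$ that contains $X$ and is closed under finite intersections and under supersets. If every finite subfamily of a nonempty family $\mathcal B$ has nonempty intersection, the sets containing such an intersection form a filter, the filter \emph{generated} by $\mathcal B$.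

On the star, a $\{0,1\}$-valued countably additive measure gives the filter of sets of measure one, and every countable cover of $\Gamma$ has a member in that filter. For Lipschitz functions less is needed: a function with Lipschitz constant $L$ changes by at most $L\varepsilon$ between a set and its $\varepsilon$-neighborhood, so it is enough that a neighborhood of some member of the cover belong to the filter. For a subset $B$ of a metric space $X$ and $r>0$ let
\[
U_r(B)=\{y\in X:\ d(y,b)<r\text{ for some }b\in B\}.
\]

\begin{definition}\label{def:cover}
A filter $\mathcal G$ on a metric space $X$ has the \emph{covering property} if for every countable cover $X=\bigcup_nX_n$ and every $\varepsilon>0$ there is $n$ with $U_\varepsilon(X_n)\in\mathcal G$.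
\end{definition}

\begin{proposition}\label{prop:limit}
Let $\mathcal G$ be a filter on $X$ with the covering property.
\begin{enumerate}
\item[(a)] For every Lipschitz $f\colon X\to\mathbb R$ there is a unique $\Lambda(f)\in\mathbb R$ such that $\{x:|f(x)-\Lambda(f)|\le\eta\}\in\mathcal G$ for all $\eta>0$.
\item[(b)] $\Lambda$ is linear, and $\Lambda(\min_{i\le m}f_i)=\min_{i\le m}\Lambda(f_i)$. If $f\le b$ (respectively $f\ge b$) on some member of $\mathcal G$, then $\Lambda(f)\le b$ (respectively $\Lambda(f)\ge b$).
\item[(c)] If $f_n$ and $f$ are $L$-Lipschitz and $f_n\to f$ pointwise, then $\Lambda(f_n)\to\Lambda(f)$.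
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $f$ be $L$-Lipschitz and $\varepsilon>0$. The sets $X_n=\{x:n\varepsilon\le f(x)<(n+1)\varepsilon\}$, $n\in\mathbb Z$, cover $X$, so $U_\varepsilon(X_n)\in\mathcal G$ for some $n$. On $U_\varepsilon(X_n)$ the function $f$ takes values in $[n\varepsilon-L\varepsilon,(n+1)\varepsilon+L\varepsilon]$, an interval of length $(1+2L)\varepsilon$. So for each $j\ge1$ there is a compact interval $I_j$ of length at most $1/j$ with $f^{-1}(I_j)\in\mathcal G$. Finitely many of the $I_j$ have a common point because their preimages do, so by compactness some $t$ lies in all of them, and $|f-t|\le1/j$ on $f^{-1}(I_j)$. If $t'$ has the same property as $t$, then the sets $\{|f-t|\le\eta\}$ and $\{|f-t'|\le\eta\}$ meet, so $|t-t'|\le2\eta$ for all $\eta>0$.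

(b) On the set $\bigcap_{i\le m}\{|f_i-\Lambda(f_i)|\le\eta\}\in\mathcal G$ we have $|\sum c_if_i-\sum c_i\Lambda(f_i)|\le\eta\sum|c_i|$ and $|\min f_i-\min\Lambda(f_i)|\le\eta$; the uniqueness in (a) gives the two identities. If $f\le b$ on $G\in\mathcal G$, a point of $G\cap\{|f-\Lambda(f)|\le\eta\}$ shows that $\Lambda(f)\le b+\eta$. Apply this to $-f$ for the other inequality.

(c) Let $\varepsilon>0$. By pointwise convergence the sets $X_n=\{x:|f_m(x)-f(x)|\le\varepsilon\text{ for all }m\ge n\}$ cover $X$, so $U_\varepsilon(X_n)\in\mathcal G$ for some $n$. For $m\ge n$ the function $f_m-f$ is $2L$-Lipschitz, so $|f_m-f|\le\varepsilon+2L\varepsilon$ on $U_\varepsilon(X_n)$, and (b) gives $|\Lambda(f_m)-\Lambda(f)|\le(1+2L)\varepsilon$.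
\end{proof}

Part (c) is where the countability of the covers and the common Lipschitz bound are used; Remark~\ref{rem:notmeasure} shows that the bound cannot be dropped. The filter of all neighborhoods of a point $p$ has the covering property and gives $\Lambda(f)=f(p)$. To obtain a functional outside the free space we need a filter that stays away from every point, and the functions $d(\cdot,p)$ measure this.

\begin{proposition}\label{prop:functional}
Let $X$ be bounded, let $\mathcal G$ be a filter on $X$ with the covering property, let $N$ be a metric space with base point $q$, and let $h\colon X\to N$ be Lipschitz. Then $\langle f,\Phi\rangle=\Lambda(f\circ h)$ defines a weak$^*$ sequentially continuous $\Phi\in\mathcal F(N)^{**}$ with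
\[
\|\Phi\|\le\sup_{x\in X}d(h(x),q),\qquad\operatorname{dist}(\Phi,\mathcal F(N))\ge\inf_{a\in N}\Lambda\bigl(d(h(\cdot),a)\bigr).
\]
\end{proposition}

\begin{proof}
Let $C$ be a Lipschitz constant of $h$ and $R=\sup_xd(h(x),q)$, which is finite because $X$ is bounded. For $f\in\mathrm{Lip}_0(N)$ the function $f\circ h$ is $C\|f\|$-Lipschitz and $|f(h(x))|=|f(h(x))-f(q)|\le R\|f\|$. By Proposition~\ref{prop:limit}(b), $\Phi$ is linear and $\|\Phi\|\le R$. If $\|f_n\|\le L$ and $f_n\to f$ pointwise, then $\|f\|\le L$, the functions $f_n\circ h$ and $f\circ h$ are $CL$-Lipschitz, and $\langle f_n,\Phi\rangle\to\langle f,\Phi\rangle$ by Proposition~\ref{prop:limit}(c).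

Let $\mu=\sum_{a\in A}c_a\delta_a$ with $A\subset N$ finite and $q\in A$. The function $f_A=\min_{a\in A}d(\cdot,a)$ is $1$-Lipschitz and vanishes on $A$, so $f_A\in\mathrm{Lip}_0(N)$, $\|f_A\|\le1$ and $\langle f_A,\mu\rangle=0$. By Proposition~\ref{prop:limit}(b),
\[
\|\Phi-\mu\|\ge\langle f_A,\Phi\rangle=\min_{a\in A}\Lambda\bigl(d(h(\cdot),a)\bigr).
\]
Since $\delta_q=0$, every finite combination of evaluations is such a $\mu$, and these are dense in $\mathcal F(N)$.
\end{proof}

We therefore want a bounded space $X$ and a filter with the covering property such that $\inf_p\Lambda(d(\cdot,p))>0$. Two cases show what to avoid. If $X$ is separable, cover it by countably many balls of radius $\varepsilon$: then a ball of radius $2\varepsilon$ about some $p$ lies in $\mathcal G$, so $\Lambda(d(\cdot,p))\le2\varepsilon$ and the infimum is $0$. If $X$ is $\delta$-separated, then $U_\delta(B)=B$ for all $B$, so every countable cover has a member in $\mathcal G$. Put $m(B)=1$ for $B\in\mathcal G$ and $m(B)=0$ otherwise. If disjoint sets $B_n$ have union in $\mathcal G$, the cover of $X$ by the $B_n$ and the complement of their union shows that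 exactly one $B_n$ is in $\mathcal G$; so $m$ is countably additive. It vanishes on singletons if $\Lambda(d(\cdot,p))>0$ for all $p$, and then Lemma~\ref{lem:ulam} below yields a real-valued measurable cardinal. The space must be nonseparable and must have small distances at every scale, and the filter must use them.

\section{Staircases on the countable ordinals}\label{sec:space}

We use two properties of the first uncountable ordinal $\omega_1$. Every $\eta<\omega_1$ has countably many predecessors, so uncountable subsets of $\omega_1$ are unbounded; and an uncountable set is not a countable union of countable sets. By the second property, every countable cover of $\omega_1$ has an uncountable member. This is the covering property for the family of uncountable sets, but that family generates no filter: the limit ordinals and the successor ordinals below $\omega_1$ form disjoint uncountable sets. The plan is to pass to $k$-tuples of ordinals, with a metric in which any two ``uncountable'' sets of $k$-tuples come within $1/k$ of each other.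

For $k\ge1$ let $[\omega_1]^k$ be the set of strictly increasing $k$-tuples $\alpha=(\alpha_1<\dots<\alpha_k)$ of countable ordinals, and define
\[
x_\alpha\colon[0,\omega_1]\to[0,1],\qquad x_\alpha(\gamma)=\tfrac1k\,\bigl|\{i:\alpha_i<\gamma\}\bigr|.
\]
Let $S_k=\{x_\alpha:\alpha\in[\omega_1]^k\}$ and $S=\bigcup_{k\ge1}S_k$, with the metric
\[
d(x,y)=\sup_{\gamma\le\omega_1}|x(\gamma)-y(\gamma)|\le1 .
\]
Thus $x_\alpha(\gamma)$ is the proportion of the entries of $\alpha$ lying below the cut $\gamma$, and $d(x_\alpha,x_\beta)$ is the largest discrepancy between the proportions for $\alpha$ and for $\beta$ at a common cut. Each $x=x_\alpha\in S_k$ is nondecreasing, with $x(0)=0$ and $x(\omega_1)=1$. Its \emph{jump} $x(\gamma+1)-x(\gamma)$ at $\gamma<\omega_1$ is $1/k$ if $\gamma\in\{\alpha_1,\dots,\alpha_k\}$ and $0$ otherwise. In particular $x$ determines $k$ and $\alpha$, so $|S|=\aleph_1$. If $\gamma\le\omega_1$ is a limit ordinal, the finitely many $\alpha_i<\gamma$ are bounded by some $\beta<\gamma$, and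
\begin{equation}\label{eq:left}
x\text{ is constant on }(\beta,\gamma];\quad\text{in particular }x(\gamma)=\sup_{\xi<\gamma}x(\xi).
\end{equation}

\begin{example}\label{ex:interlace}
Two computations show how the metric behaves. Let $\alpha\in[\omega_1]^k$, $\beta\in[\omega_1]^l$ with $\alpha_k<\beta_1$. At $\gamma=\alpha_k+1\le\beta_1$ we have $x_\alpha(\gamma)=1$ and $x_\beta(\gamma)=0$, so $d(x_\alpha,x_\beta)=1$: tuples that lie one after the other are far apart. Now let $l=k$ and let the tuples be \emph{interlaced}: $\alpha_1<\beta_1<\alpha_2<\beta_2<\dots<\alpha_k<\beta_k$. A cut $\gamma$ has an initial segment of this list below it, and an initial segment contains either equally many entries of $\alpha$ and of $\beta$, or one more entry of $\alpha$. Hence $d(x_\alpha,x_\beta)=1/k$: interlaced tuples are close (Figure~\ref{fig:stairs}).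
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.2cm,y=0.85cm]
\draw[->] (0,0)--(7.6,0) node[right] {$\gamma$};
\draw[->] (0,0)--(0,3.5);
\draw[thick] (0,0.04)--(1,0.04)--(1,1.04)--(3,1.04)--(3,2.04)--(5,2.04)--(5,3.04)--(7,3.04);
\draw[thick,dashed] (0,-0.04)--(2,-0.04)--(2,0.96)--(4,0.96)--(4,1.96)--(6,1.96)--(6,2.96)--(7,2.96);
\node[below] at (1,-0.05) {$\alpha_1$}; \node[below] at (2,-0.05) {$\beta_1$};
\node[below] at (3,-0.05) {$\alpha_2$}; \node[below] at (4,-0.05) {$\beta_2$};
\node[below] at (5,-0.05) {$\alpha_3$}; \node[below] at (6,-0.05) {$\beta_3$};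
\node[below] at (7,-0.05) {$\omega_1$};
\node[left] at (0,1) {$1/3$}; \node[left] at (0,2) {$2/3$}; \node[left] at (0,3) {$1$};
\end{tikzpicture}
\caption{The staircases $x_\alpha$ (solid) and $x_\beta$ (dashed) of two interlaced triples of countable ordinals. Each rises by $1/3$ just after each of its entries, so the two never differ by more than $1/3$.}
\label{fig:stairs}
\end{figure}

\begin{lemma}\label{lem:discrete}
If $x\in S_k$, $y\in S$ and $y\ne x$, then $d(x,y)\ge\frac1{2k(k+1)}$; if moreover $y\in S_k$, then $d(x,y)\ge\frac1k$. In particular $S$ is topologically discrete.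
\end{lemma}

\begin{proof}
If $y\in S_k$, both functions take values in $\frac1k\mathbb Z$ and differ somewhere, so $d(x,y)\ge\frac1k$. Let $x=x_\alpha$ and $y\in S_l$ with $l\ne k$. At $\gamma=\alpha_1$ the jump of $x$ is $\frac1k$ and the jump of $y$ is $0$ or $\frac1l$. The two jumps differ by at most $|x(\gamma+1)-y(\gamma+1)|+|x(\gamma)-y(\gamma)|\le2d(x,y)$. For $l>k$ we have $\frac1k-\frac1l\ge\frac1k-\frac1{k+1}=\frac1{k(k+1)}$, and for $l<k$ we have $\frac1l-\frac1k\ge\frac1{k-1}-\frac1k\ge\frac1{k(k+1)}$. Thus $2d(x,y)\ge\min\{\frac1k,|\frac1k-\frac1l|\}\ge\frac1{k(k+1)}$.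
\end{proof}

A Cauchy sequence whose levels tend to infinity would converge to a function that climbs from $0$ to $1$ without jumps. On a real interval such functions abound; on a well-ordered set there are none, and this makes $S$ complete.

\begin{lemma}\label{lem:complete}
$S$ is complete.
\end{lemma}

\begin{proof}
Let $(x^n)$ be a Cauchy sequence with $x^n\in S_{l_n}$. If some value $l$ occurs infinitely often among the $l_n$, the corresponding subsequence is Cauchy in the $\frac1l$-separated set $S_l$, hence eventually constant, and $(x^n)$ converges in $S$. Otherwise $l_n\to\infty$. Let $y$ be the uniform limit of $(x^n)$ on $[0,\omega_1]$. Then $y(0)=0$ and $y(\omega_1)=1$. For $\gamma<\omega_1$ we have $y(\gamma+1)=y(\gamma)$, since the jumps of $x^n$ are at most $1/l_n\to0$. At a limit $\gamma\le\omega_1$ we have $y(\gamma)=\sup_{\xi<\gamma}y(\xi)$, by \eqref{eq:left} and because $\sup_{\xi<\gamma}x^n(\xi)$ and $\sup_{\xi<\gamma}y(\xi)$ differ by at most the uniform distance from $x^n$ to $y$. The least $\gamma$ with $y(\gamma)\ne0$ exists, and these three facts show that it is not $0$, not a successor and not a limit. So the second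 case does not occur.
\end{proof}

\section{Large sets of tuples and the filter}\label{sec:large}

We need a notion of largeness for subsets of $[\omega_1]^k$ that survives countable covers and lets us choose the entries of a tuple one at a time, each as far out as we like. Iterating the quantifier ``for uncountably many'' does both. Let $[\omega_1]^0=\{\emptyset\}$. For $\sigma\in[\omega_1]^j$ and a countable ordinal $\xi$ above all entries of $\sigma$, let $\sigma^\frown\xi\in[\omega_1]^{j+1}$ be $\sigma$ followed by $\xi$.

\begin{definition}\label{def:large}
Let $A\subset[\omega_1]^k$. A tuple $\sigma\in[\omega_1]^k$ is \emph{$A$-good} if $\sigma\in A$. Recursively for $j=k-1,\dots,0$, a tuple $\sigma\in[\omega_1]^j$ is \emph{$A$-good} if $\sigma^\frown\xi$ is $A$-good for uncountably many $\xi$. The set $A$ is \emph{large} if $\emptyset$ is $A$-good.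
\end{definition}

For $k=1$, large means uncountable. For $k=2$, $A$ is large if for uncountably many $\alpha_1$ there are uncountably many $\alpha_2>\alpha_1$ with $(\alpha_1,\alpha_2)\in A$.

\begin{lemma}\label{lem:large}
Let $k\ge1$.
\begin{enumerate}
\item[(a)] If $\sigma$ is $A$-good of length less than $k$ and $\eta<\omega_1$, there is $\xi>\eta$ such that $\sigma^\frown\xi$ is $A$-good.
\item[(b)] If $[\omega_1]^k=\bigcup_nA_n$ is a countable cover, then some $A_n$ is large.
\item[(c)] For every $\gamma<\omega_1$ the set $\{\alpha\in[\omega_1]^k:\alpha_1\ge\gamma\}$ is large.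
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Uncountable subsets of $\omega_1$ are unbounded.

(b) We show by downward induction on $j$ that every $\sigma\in[\omega_1]^j$ is $A_n$-good for some $n$; the case $j=0$ is the claim. For $j=k$ this holds because the $A_n$ cover. Let $j<k$. For each of the uncountably many $\xi$ above the entries of $\sigma$ there is $n(\xi)$ such that $\sigma^\frown\xi$ is $A_{n(\xi)}$-good. Some value $n$ is taken for uncountably many $\xi$, and then $\sigma$ is $A_n$-good.

(c) Call the set $A$. By downward induction, every $\sigma$ of length $j\ge1$ with $\sigma_1\ge\gamma$ is $A$-good, since all its extensions $\sigma^\frown\xi$ have the same first entry. There are uncountably many $\xi\ge\gamma$, so $\emptyset$ is $A$-good.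
\end{proof}

Part (b) is the reason for using $\omega_1$. With $\omega$ and ``infinitely many'' in place of $\omega_1$ and ``uncountably many'', parts (a) and (c) remain true, but (b) fails for the cover by singletons.

For $A\subset[\omega_1]^k$ write $x_A=\{x_\alpha:\alpha\in A\}\subset S_k$. The main point is that large sets, which may be disjoint, are never far apart. Let $A,B\subset[\omega_1]^2$ be large. Choose $\alpha_1$ with $(\alpha_1)$ $A$-good; by Lemma~\ref{lem:large}(a) choose $\beta_1>\alpha_1$ with $(\beta_1)$ $B$-good, then $\alpha_2>\beta_1$ with $(\alpha_1,\alpha_2)\in A$, then $\beta_2>\alpha_2$ with $(\beta_1,\beta_2)\in B$. The tuples are interlaced, so $d(x_\alpha,x_\beta)=\frac12$ by Example~\ref{ex:interlace}. With $k$ rounds, two large subsets of $[\omega_1]^k$ yield staircases at distance $1/k$.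

One level does not suffice, since $S_k$ is $\frac1k$-separated and the covering property requires all $\varepsilon>0$. So large sets of different levels must be compared. The staircase $x_\alpha\in S_k$ reaches height $j/k$ at its $j$th entry, so that entry should be chosen at time $j/k$. A tuple $\beta$ whose length $K$ is a common multiple of the levels serves as a clock, and $x_\beta$ is the common point.

\begin{lemma}\label{lem:fip}
If $A_i\subset[\omega_1]^{k_i}$ is large for $i=1,\dots,m$, then $\bigcap_{i\le m}U_{2/k_i}(x_{A_i})\ne\emptyset$.
\end{lemma}

\begin{proof}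
Let $K=k_1\cdots k_m$. We choose countable ordinals in stages $t=1,\dots,K$, each ordinal larger than all those chosen before it. At stage $t$:
\begin{itemize}
\item for each $i=1,\dots,m$ in turn such that $j=tk_i/K$ is an integer, choose $\alpha^i_j$ such that $(\alpha^i_1,\dots,\alpha^i_j)$ is $A_i$-good;
\item then choose $\beta_t$.
\end{itemize}
The entry $\alpha^i_j$ is chosen at stage $jK/k_i$, for $j=1,\dots,k_i$ in this order, and the choice is possible by Lemma~\ref{lem:large}(a), starting from the $A_i$-good tuple $\emptyset$. For instance, if $m=2$, $k_1=2$, $k_2=3$, then $K=6$ and the order is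
\[
\beta_1<\alpha^2_1<\beta_2<\alpha^1_1<\beta_3<\alpha^2_2<\beta_4<\beta_5<\alpha^1_2<\alpha^2_3<\beta_6 .
\]
At the end $\alpha^i=(\alpha^i_1,\dots,\alpha^i_{k_i})\in A_i$ and $\beta=(\beta_1,\dots,\beta_K)\in[\omega_1]^K$. Put $y=x_\beta$.

Fix $i$ and $\gamma\le\omega_1$. Let $u=|\{t:\beta_t<\gamma\}|$, so that $y(\gamma)=u/K$, and let $v=|\{j:\alpha^i_j<\gamma\}|$, so that $x_{\alpha^i}(\gamma)=v/k_i$. An ordinal chosen at a stage $t\le u$ is at most $\beta_u<\gamma$. Hence $\alpha^i_j<\gamma$ whenever $jK/k_i\le u$, and $v\ge\lfloor uk_i/K\rfloor>uk_i/K-1$. An ordinal chosen at a stage $t\ge u+2$ exceeds $\beta_{u+1}\ge\gamma$. Hence $\alpha^i_j<\gamma$ forces $jK/k_i\le u+1$, and $v\le(u+1)k_i/K$. Dividing by $k_i$,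
\[
\frac uK-\frac1{k_i}<x_{\alpha^i}(\gamma)\le\frac uK+\frac1K\le\frac uK+\frac1{k_i}.
\]
So $d(y,x_{\alpha^i})\le1/k_i<2/k_i$ for every $i$.
\end{proof}

By Lemma~\ref{lem:fip}, the sets $U_{2/k}(x_A)$ with $k\ge1$ and $A\subset[\omega_1]^k$ large generate a filter $\mathcal G$ on $S$.

\begin{proposition}\label{prop:G}
The filter $\mathcal G$ has the covering property, and $\Lambda(d(\cdot,p))=1$ for every $p\in S$.
\end{proposition}

\begin{proof}
Let $S=\bigcup_nX_n$ and $\varepsilon>0$. Choose $k$ with $2/k\le\varepsilon$ and put $A_n=\{\alpha\in[\omega_1]^k:x_\alpha\in X_n\}$. These sets cover $[\omega_1]^k$, so some $A_n$ is large by Lemma~\ref{lem:large}(b), and $U_\varepsilon(X_n)\supset U_{2/k}(x_{A_n})\in\mathcal G$.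

Let $p=x_\beta\in S_l$ and $\gamma=\beta_l+1<\omega_1$, so that $p(\gamma)=1$. For each $k$ the set $A=\{\alpha\in[\omega_1]^k:\alpha_1\ge\gamma\}$ is large by Lemma~\ref{lem:large}(c), and $x_\alpha(\gamma)=0$ for $\alpha\in A$. Every $y\in U_{2/k}(x_A)$ satisfies $y(\gamma)<2/k$, so $1\ge d(y,p)\ge p(\gamma)-y(\gamma)>1-2/k$. By Proposition~\ref{prop:limit}(b), $1-2/k\le\Lambda(d(\cdot,p))\le1$ for all $k$.
\end{proof}

\section{The functional}\label{sec:functional}

Throughout this section $\Lambda$ is the limit along the filter $\mathcal G$ of Proposition~\ref{prop:G}.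

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The space $S$ has diameter at most $1$ and cardinality $\aleph_1$, and it is discrete and complete by Lemmas~\ref{lem:discrete} and~\ref{lem:complete}. Fix any base point $p_0\in S$ and put $\langle f,\phi\rangle=\Lambda(f)$ for $f\in\mathrm{Lip}_0(S)$. Proposition~\ref{prop:functional}, with $N=S$ and $h$ the identity, shows that $\phi$ is weak$^*$ sequentially continuous, which is the convergence property in the statement, that $\|\phi\|\le1$, and, with Proposition~\ref{prop:G}, that $\operatorname{dist}(\phi,\mathcal F(S))\ge1$. Since $0\in\mathcal F(S)$, we have $\operatorname{dist}(\phi,\mathcal F(S))\le\|\phi\|$, so both numbers equal $1$.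
\end{proof}

\begin{remark}\label{rem:notmeasure}
The functional $\phi$ is not integration against a measure. By Lemma~\ref{lem:discrete}, $\mathbf 1_{S_k}$ is $2k(k+1)$-Lipschitz, and for $j\ge4k(k+1)$ the set $U_{2/j}(S_j)$ does not meet $S_k$. This set belongs to $\mathcal G$, because $[\omega_1]^j$ is large by Lemma~\ref{lem:large}(c) with $\gamma=0$; so $\Lambda(\mathbf 1_{S_k})=0$ for every $k$. Let $p_0\in S_{k_0}$. The functions $g_n=\sum_{k\le n,\,k\ne k_0}\mathbf 1_{S_k}\in\mathrm{Lip}_0(S)$ increase pointwise to $g=1-\mathbf 1_{S_{k_0}}\in\mathrm{Lip}_0(S)$ and satisfy $0\le g_n\le1$, while $\langle g_n,\phi\rangle=0$ and $\langle g,\phi\rangle=1$. By dominated convergence, no finite signed Borel measure $\mu$ on $S$ satisfies $\langle f,\phi\rangle=\int f\,d\mu$ for all $f$. This is where the guess drawn from the star breaks down: sequential normality yields countable additivity only along sequences with bounded Lipschitz constants, and the constants of the $g_n$ are unbounded by Theorem~\ref{thm:A}.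
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\langle f,\Phi\rangle=\Lambda(f\circ h)$. By Proposition~\ref{prop:functional} it suffices to show that $t=\Lambda(d(h(\cdot),a))\ge c/2$ for every $a\in N$. The point $a$ need not lie in $h(S)$, so we compare with a point that does. Given $\eta>0$, there is $G\in\mathcal G$ with $d(h(x),a)\le t+\eta$ for $x\in G$. Fix $p\in G$. For $x\in G$,
\[
c\,d(x,p)\le d(h(x),h(p))\le d(h(x),a)+d(a,h(p))\le2(t+\eta).
\]
By Propositions~\ref{prop:limit}(b) and~\ref{prop:G}, $c=c\,\Lambda(d(\cdot,p))\le2(t+\eta)$. Letting $\eta\to0$ gives $t\ge c/2$.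

In the order topology of $[0,\omega_1]$, the ordinal $0$ and the successor ordinals are isolated, and for a limit $\gamma$ the sets $(\beta,\gamma]$ with $\beta<\gamma$ are neighborhoods of $\gamma$. By \eqref{eq:left} every $x\in S$ is locally constant, so $S\subset C([0,\omega_1])$ isometrically. All $x\in S$ take the value $1$ at $\omega_1$, so restriction to $[0,\omega_1)$ embeds $S$ isometrically in $\ell_\infty(\omega_1)$.
\end{proof}

\section{Separable spaces}\label{sec:separable}

To apply Theorem~\ref{thm:aliaga} we must extract from a bad net a bad sequence. A sequence can follow the net only at countably many points; elsewhere, monotonicity still makes it converge, but to a possibly different limit. This does no harm if the functional depends only on the values on a separable set. Theorem~\ref{thm:B} is the case $Z=M$ of the next lemma, and the general case is needed in Section~\ref{sec:ud}.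

\begin{lemma}\label{lem:sep}
Let $\phi\in\mathcal F(M)^{**}$ be sequentially normal, and let $Z\subset M$ be a separable subset such that $\langle f,\phi\rangle=0$ whenever $f\in\mathrm{Lip}_0(M)$ vanishes on $Z$. Then $\phi\in\mathcal F(M)$.
\end{lemma}

\begin{proof}
If $Z=\emptyset$ then $\phi=0$. Otherwise let $(z_k)_{k\ge1}$ be dense in $Z$. By Theorem~\ref{thm:aliaga} it suffices to show that $\phi$ is normal. Let $(f_i)_{i\in I}$ be a monotone net with $\|f_i\|\le L$ converging pointwise to $f$, and suppose that $\langle f_i,\phi\rangle\not\to\langle f,\phi\rangle$. Then for some $\varepsilon>0$ the set $J=\{i:|\langle f_i-f,\phi\rangle|\ge\varepsilon\}$ is cofinal: every element of $I$ lies below an element of $J$. We choose $i_1\le i_2\le\cdots$ in $J$ with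
\[
|f_{i_n}(z_k)-f(z_k)|\le1/n\qquad(k\le n).
\]
These $n$ inequalities hold for all indices above some $i'\in I$, and since $I$ is directed and $J$ is cofinal there is $i_n\in J$ above both $i'$ and $i_{n-1}$. For each $x\in M$ the sequence $(f_{i_n}(x))$ is monotone and bounded by $L\,d(x,0)$, so $(f_{i_n})$ converges pointwise and monotonically to an $L$-Lipschitz function $g$ with $g(0)=0$. The continuous functions $g$ and $f$ agree at every $z_k$, hence on $Z$, so $\langle g,\phi\rangle=\langle f,\phi\rangle$. Sequential normality gives $\langle f_{i_n},\phi\rangle\to\langle g,\phi\rangle=\langle f,\phi\rangle$, contradicting $i_n\in J$.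
\end{proof}

\section{Uniformly discrete spaces}\label{sec:ud}

A sequentially normal functional provides countable additivity, while the definition of a real-valued measurable cardinal asks for $\kappa$-additivity. The following observation of Ulam bridges the gap.

\begin{lemma}\label{lem:ulam}
If a set $\Gamma$ carries a nonzero finite countably additive measure on $\mathcal P(\Gamma)$ vanishing on singletons, then some cardinal $\kappa\le|\Gamma|$ is real-valued measurable.
\end{lemma}

\begin{proof}
Let $\kappa\le|\Gamma|$ be the least cardinal carrying such a measure $m$, normalized so that $m(\kappa)=1$. A countable set is a countable union of singletons and so is null; hence $\kappa$ is uncountable. Suppose that $m(\bigcup_{\xi<\lambda}E_\xi)\ne\sum_{\xi<\lambda}m(E_\xi)$ for a cardinal $\lambda<\kappa$ and disjoint sets $E_\xi$. For each $j$ at most $j$ of the $E_\xi$ have measure $\ge1/j$, so only countably many have positive measure. Replacing these by $\emptyset$ subtracts the same number from both sides, by countable additivity. So we may assume that all $E_\xi$ are null and that their union is not. Then $B\mapsto m(\bigcup_{\xi\in B}E_\xi)$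 is a nonzero finite countably additive measure on $\mathcal P(\lambda)$ vanishing on singletons, contradicting the choice of $\kappa$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Put $\Gamma=M\setminus\{0\}$. Every bounded function $g$ on $\Gamma$, extended by $g(0)=0$, satisfies $|g(x)-g(y)|\le2\|g\|_\infty\le(2\|g\|_\infty/\delta)\,d(x,y)$ for $x\ne y$, so
\begin{equation}\label{eq:bounded}
g\in\mathrm{Lip}_0(M)\quad\text{and}\quad\|g\|\le2\|g\|_\infty/\delta .
\end{equation}
This is the only use of uniform discreteness: all indicator functions are Lipschitz with a common constant. Since $M$ may be unbounded, both directions also need a truncation.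

Suppose that $\kappa\le|M|$ is real-valued measurable. As $\kappa$ is infinite, $|\Gamma|=|M|\ge\kappa$; take $D\subset\Gamma$ with $|D|=\kappa$ and transfer the measure to a probability $\mu$ on $\mathcal P(D)$. It is countably additive because $\kappa$ is uncountable. The sets $D_n=\{x\in D:d(x,0)\le n\}$ increase to $D$, so $\mu(D_n)>0$ for some $n$. Define $\langle f,\phi\rangle=\int_{D_n}f\,d\mu$; all functions on $D$ are measurable. Since $|f|\le n\|f\|$ on $D_n$, the functional $\phi$ is bounded, and it is sequentially normal by dominated convergence. The net $(\mathbf 1_F)$, indexed by the finite sets $F\subset D_n$ under inclusion, is norm-bounded by \eqref{eq:bounded} and increases pointwise to $\mathbf 1_{D_n}$, while $\langle\mathbf 1_F,\phi\rangle=0<\mu(D_n)=\langle\mathbf 1_{D_n},\phi\rangle$. So $\phi$ is not normal, and $\phi\notin\mathcal F(M)$.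

Conversely, suppose that no real-valued measurable cardinal is $\le|M|$, and let $\phi$ be sequentially normal. Put $\lambda(A)=\langle\mathbf 1_A,\phi\rangle\in\mathbb R$ for $A\subset\Gamma$. If $A_1,A_2,\dots$ are disjoint with union $A$, then $\mathbf 1_{A_1}+\dots+\mathbf 1_{A_n}$ increases to $\mathbf 1_A$ with norms at most $2/\delta$, so $\lambda(A)=\sum_n\lambda(A_n)$. Thus $\lambda$ is a finite countably additive signed measure on $\mathcal P(\Gamma)$. Recall that its Jordan decomposition $\lambda=\lambda^+-\lambda^-$ gives a finite measure $|\lambda|=\lambda^++\lambda^-$ with $|\int g\,d\lambda|\le\int|g|\,d|\lambda|$ for bounded $g$. The maps $g\mapsto\langle g,\phi\rangle$ and $g\mapsto\int g\,d\lambda$ on the bounded functions on $\Gamma$ are linear, continuous for $\|\cdot\|_\infty$ (the first by \eqref{eq:bounded}), and equal on indicator functions. Functions with finitely many values are uniformly dense among bounded functions, so the two maps coincide.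

The set $A_0=\{x\in\Gamma:|\lambda|(\{x\})>0\}$ is countable because $|\lambda|$ is finite. The restriction of $|\lambda|$ to $\mathcal P(\Gamma\setminus A_0)$ vanishes on singletons, so it is zero by Lemma~\ref{lem:ulam} and the assumption. Hence $\langle g,\phi\rangle=0$ for every bounded $g$ on $\Gamma$ vanishing on $A_0$. Now let $f\in\mathrm{Lip}_0(M)$ vanish on $A_0$, and let $f^\pm=\max(\pm f,0)$. The functions $\min(f^\pm,n)$ are bounded, vanish on $A_0\cup\{0\}$, have norm at most $\|f\|$ as compositions of $f$ with $1$-Lipschitz maps of $\mathbb R$, and increase pointwise to $f^\pm$. By sequential normality $\langle f^\pm,\phi\rangle=0$, so $\langle f,\phi\rangle=0$. Lemma~\ref{lem:sep} with the countable set $Z=A_0\cup\{0\}$ gives $\phi\in\mathcal F(M)$.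
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jech}
Jech, \emph{Set Theory}, Chapter~10.

\bibitem{Raad}
Lucas Maciel Raad, \emph{A Characterization of Borel Measures which Induce Lipschitz-Free Space Elements}, arXiv:2412.13319 (2024).

\end{thebibliography}
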